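# Numerical ranges of elliptic composition operators through a circle of weighted cyclic shifts

## 1. A circle of weighted cyclic shifts

Fix an integer $p\ge 3$, an integer $k$ with $1\le k<p/2$ and $\gcd(k,p)=1$, and a number $r\in(0,1)$. Put
$$\delta=\frac{2\pi k}{p},\qquad \omega=e^{i\delta},\qquad \chi_j=\chi_j(\theta)=1-r\omega^je^{i\theta}\quad(j\in\mathbb Z/p).$$
For each real $\theta$ let $T(\theta)$ be the operator on $\mathbb C^p$ given by
$$(T(\theta)v)_j=\frac{\chi_{j+1}}{\chi_j}\,v_{j+1}\qquad(j\in\mathbb Z/p).\tag{1}$$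
For $p=4$ this is
$$T(\theta)=\begin{pmatrix}0&\chi_1/\chi_0&0&0\\0&0&\chi_2/\chi_1&0\\0&0&0&\chi_3/\chi_2\\ \chi_0/\chi_3&0&0&0\end{pmatrix}.$$
With $\Delta=\mathrm{diag}(\chi_j)$ and the cyclic shift $(Sv)_j=v_{j+1}$ we have $T(\theta)=\Delta^{-1}S\Delta$. So every $T(\theta)$ satisfies $T(\theta)^p=I$ and has the $p$-th roots of unity as eigenvalues. The similarity is not unitary, however, so the numerical range of $T(\theta)$ changes with $\theta$.

Here is what this circle of matrices is for. Let $\varphi$ be an elliptic automorphism of the disk of order $p$ whose fixed point is not $0$. We shall see that the closure of the numerical range of $C_\varphi$ is the closed convex hull of all the sets $W(T(\theta))$, where $r$ is the modulus of the fixed point and $\omega$ the multiplier. For one fixed $\theta$, the support function of $W(T(\theta))$ is the largest root of a polynomial of degree $p$. It has been conjectured that the hull of the whole family is again an object "of degree $p$". For $p\ge4$ this turns out to be false, and the reason is visible in one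 formula: passing from one $\theta$ to the maximum over all $\theta$ introduces a square root $\sqrt D$, where $D$ is an explicit real polynomial in one variable. If $D$ is the square of a polynomial, the degree stays $p$. If it is not, the degree doubles to $2p$.

## 2. Composition operators, class, foci, and the conjecture

**Hardy space and composition operators.** Let $D$ denote, in this section only, the open unit disk of $\mathbb C$; from Section 3 on the disk is not given a letter and $D$ is a polynomial. The space $H^2$ consists of the holomorphic functions on the disk with finite norm for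
$$\langle f,g\rangle=\lim_{r\to1^-}\int_0^{2\pi}f(re^{i\theta})\overline{g(re^{i\theta})}\,\frac{d\theta}{2\pi}.$$
Via boundary values it is the closed subspace of $L^2(\mathbb T)$ of functions whose negative Fourier coefficients vanish. For a holomorphic self-map $\varphi$ of the disk, $C_\varphi f=f\circ\varphi$.

**Elliptic automorphisms.** An elliptic automorphism is a conformal automorphism of the disk, other than the identity, with a fixed point $a$ in the disk. It has order $p$ if $p$ is the least positive integer for which the $p$-fold iterate is the identity. With the involution $\alpha_a(z)=\frac{a-z}{1-\bar az}$, which exchanges $0$ and $a$, the map $\alpha_a\varphi\alpha_a$ fixes $0$, hence is a rotation $z\mapsto\omega z$. Order $p$ means that $\omega$ is a primitive $p$-th root of unity. By the chain rule $\omega=\varphi'(a)$; we call $\omega$ the multiplier.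

**Numerical range and support function.** For a bounded operator, $W(T)=\{\langle Tf,f\rangle:\|f\|=1\}$. It is convex (Toeplitz–Hausdorff theorem) and does not change under unitary equivalence. A compact convex set $K\subset\mathbb C$ is determined by its support function $h(\psi)=\max_{z\in K}\mathrm{Re}(e^{-i\psi}z)$. If $K=\overline{W(T)}$, then $h(\psi)=\sup_{\|f\|=1}\langle \mathrm{Re}(e^{-i\psi}T)f,f\rangle$, where $\mathrm{Re}\,X=\frac12(X+X^*)$.

**Class and foci.** We give the line $uX+vY=t$ the coordinates $(u:v:t)$ in the dual plane. The dual of an irreducible plane curve that is not a line is the closure of the set of its tangent lines at smooth points. It is again an irreducible curve that is not a line, and the dual of the dual is the original curve (biduality). The class of a curve is the degree of its dual. The real foci are the real points of intersection of tangent lines through the two circular points $(1:i:0)$ and $(1:-i:0)$ at infinity.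

Example: the ellipse $\frac{X^2}4+Y^2=1$ has tangent lines $4u^2+v^2=t^2$, so its class is $2$. The line $(u:v:t)$ passes through $(1:i:0)$ iff $u+iv=0$, that is, it is $(1:i:t)$ or the line at infinity. Among the former, tangency means $t^2=4-1=3$. The line $X+iY=t$ with $t=\pm\sqrt3$ contains exactly one real point, $(\pm\sqrt3,0)$, and the conjugate line is tangent as well. These are the usual foci. The link with support functions is visible too: the support function of the ellipse satisfies $h^2=4\cos^2\psi+\sin^2\psi$, which is the dual equation at $(u,v,t)=(\cos\psi,\sin\psi,h)$.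

For order $2$ and $a\in D\setminus\{0\}$ it is known that $W(C_\varphi)$ is the open elliptical disk $\{z:\frac{|1-z|+|1+z|}2<\frac{1+|a|^2}{1-|a|^2}\}$, with foci $\pm1$. The following conjecture is taken from Yong-Xin Gao and Ze-Hua Zhou, "Numerical Ranges of Composition Operators with Elliptic Automorphism Symbols", arXiv:1804.00295 (2018).

**Conjecture.** Suppose $\varphi$ is an elliptic automorphism of finite order $p$ (with $p\ge4$) and the fixed point of $\varphi$ is not $0$. Then the numerical range of $C_\varphi$ on $H^2$ is the interior of the convex hull of an algebraic curve of class $p$ and degree $p^2-p$. Moreover, the real foci of the curve are exactly the eigenvalues of $C_\varphi$, which are $\{e^{2k\pi i/p}\}_{k=1}^p$.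

We read it generously. The curve $\Gamma$ is a plane projective algebraic curve, possibly reducible, and we even allow finitely many extra points. Its convex hull is that of the set $\Gamma(\mathbb R)$ of its real affine points. From "class $p$" we use only that each irreducible nonlinear component has class $\le p$.

**Normalization.** Let $R_\tau(z)=e^{i\tau}z$. Then $C_{R_\tau}$ is unitary and $C_{R_\tau}^{-1}C_\varphi C_{R_\tau}=C_{R_\tau\varphi R_\tau^{-1}}$, so $W$ is unchanged, the fixed point becomes $e^{i\tau}a$, and the multiplier stays $\omega$. Hence we may take $a=r=|a|$. Next let $Jf(z)=\overline{f(\bar z)}$, an antiunitary involution of $H^2$. Then $JC_\varphi J=C_{\tilde\varphi}$ with $\tilde\varphi(z)=\overline{\varphi(\bar z)}$, and $\langle JC_\varphi Jf,f\rangle=\overline{\langle C_\varphi Jf,Jf\rangle}$. So $W$ is reflected in $\mathbb R$, the fixed point $r$ is kept, and $\omega$ becomes $\bar\omega$. A reflection does not change the class of a curve, and it permutes the $p$-th roots of unity. Writing $\omega=e^{2\pi ik/p}$ with $\gcd(k,p)=1$,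 and noting $k\ne p/2$ because $p\ge3$, we may therefore assume
$$a=r\in(0,1),\qquad 1\le k<p/2,\qquad\text{so that}\quad \sin\delta>0.$$
Throughout, $\rho=r^2$, $R=r^p$, $K=\overline{W(C_\varphi)}$, and $h$ is the support function of $K$.

**Theorem 1.** Let $p\in\{4,5\}$ and $a\ne0$ be arbitrary; or let $p\ge4$, $\omega$ be arbitrary and $|a|\notin\mathcal E(p,\omega)$, a certain finite subset of $(0,1)$. Then $W(C_\varphi)$ is not the interior of the convex hull of an algebraic curve of class $p$.

**Theorem 2.** Let $p\ge3$.

1. $W(C_\varphi)=\operatorname{int}K$, and $h$ is real analytic on $\mathbb R$.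
2. $\partial K$ lies on an irreducible curve $\Gamma_0$ whose class is $2p$ or $p$, according as an explicit polynomial $D\in\mathbb R[x]$ (defined in Section 6) is not, or is, a square in $\mathbb C[x]$.
3. If the class is $2p$, then $\Gamma_0^*$ has the explicit equation $G^h=0$ with $G^h$ as in (13), and the real foci of $\Gamma_0$ are exactly the $p$-th roots of unity, each counted twice.
4. For $p\ge4$, $D$ is not a square for all but finitely many $r\in(0,1)$. It is not a square for all $r\in(0,1)$ if $p\in\{4,5,6\}$, or if $p$ is even and $k>\frac{p-2}4$, or if $p$ is odd and $k>\frac{p+1}4$ (with $1\le k<p/2$).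

So the conjecture is false: for $p=4$ it already fails for every $a\ne0$. Proposition 4 below says that whenever $D$ is not a square the conclusion of Theorem 1 holds. Hence Theorem 2(4) extends the disproof to $p=6$ with every $a\ne0$, and to all $a\ne0$ in the stated range of multipliers; in all these cases $\Gamma_0$ has class exactly $2p$. The argument does not decide whether exceptional $r$ exist for the remaining $(p,k)$.

## 3. From $C_\varphi$ to the matrices $T(\theta)$

**Step 1: a unitary change of variable that turns $\varphi$ into a rotation.** Put $\alpha=\alpha_r$ and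
$$Uf(z)=\frac{\sqrt{1-r^2}}{1-rz}\,f(\alpha(z)).$$
Since $|\alpha'(z)|=\frac{1-r^2}{|1-rz|^2}$, the change of variables $z\mapsto\alpha(z)$ on the circle shows that $U$ is isometric on $H^2$. Since $1-r\alpha(z)=\frac{1-r^2}{1-rz}$ and $\alpha\circ\alpha=\mathrm{id}$, we get $U^2=I$, so $U$ is unitary and $U=U^{-1}$. From $\varphi(\alpha(z))=\alpha(\omega z)$,
$$UC_\varphi Uf(z)=\frac{\sqrt{1-r^2}}{1-rz}\,(Uf)(\alpha(\omega z))=\frac{1-r^2}{(1-rz)(1-r\alpha(\omega z))}f(\omega z)=\frac{1-r\omega z}{1-rz}f(\omega z)=:Tf(z).$$
So $W(C_\varphi)=W(T)$.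

**Step 2: replacing $H^2$ by $L^2(\mathbb T)$, where functions may be localized.** Let $\hat T$ be the operator on $L^2(\mathbb T)$ given by the same formula. Since $H^2$ is $\hat T$-invariant, $W(T)\subset W(\hat T)$. Multiplication by $z^{pN}$ is unitary on $L^2(\mathbb T)$ and commutes with $\hat T$, because $\omega^{pN}=1$. If $f$ is a trigonometric polynomial of norm $1$, then $z^{pN}f\in H^2$ for large $N$, so $\langle\hat Tf,f\rangle=\langle \hat T z^{pN}f,z^{pN}f\rangle\in W(T)$. Trigonometric polynomials are dense, hence $\overline{W(\hat T)}=\overline{W(T)}=K$.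

**Step 3: decomposing $\hat T$ into the matrices $T(\theta)$.** For $f\in L^2(\mathbb T)$ put $v(\theta)=(f(\omega^je^{i\theta}))_{j\in\mathbb Z/p}$. Averaging the integrals over the translations $\theta\mapsto\theta+j\delta$ gives
$$\langle\hat Tf,f\rangle=\frac1{2\pi p}\int_0^{2\pi}\langle T(\theta)v(\theta),v(\theta)\rangle\,d\theta,\qquad \|f\|^2=\frac1{2\pi p}\int_0^{2\pi}\|v(\theta)\|^2\,d\theta.$$
Let $H(\theta,\psi)=\mathrm{Re}(e^{-i\psi}T(\theta))$. We claim
$$h(\psi)=\max_\theta\lambda_{\max}(H(\theta,\psi)).\tag{2}$$
The maximum exists by continuity. "$\le$" holds because $\mathrm{Re}(e^{-i\psi}\langle\hat Tf,f\rangle)=\frac1{2\pi p}\int\langle H(\theta,\psi)v,v\rangle d\theta$. For "$\ge$", let the maximum be attained at $\theta^*$ with unit eigenvector $v^*$. For small $\varepsilon>0$ let $f=v^*_j$ on the arc $\{|\arg z-(\theta^*+j\delta)|<\varepsilon\}$, $j\in\mathbb Z/p$ (these arcs are disjoint), and $f=0$ elsewhere. For $|\theta-\theta^*|<\varepsilon$ we have $f(\omega^je^{i\theta})=v_j^*$ for all $j$. Writing $z=\omega^je^{i\theta}$ on the $j$-th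 arc,
$$\|f\|^2=\frac{2\varepsilon}{2\pi},\qquad \langle\hat Tf,f\rangle=\frac1{2\pi}\int_{|\theta-\theta^*|<\varepsilon}\sum_j\frac{\chi_{j+1}(\theta)}{\chi_j(\theta)}v^*_{j+1}\overline{v_j^*}\,d\theta=\frac1{2\pi}\int_{|\theta-\theta^*|<\varepsilon}\langle T(\theta)v^*,v^*\rangle\,d\theta.$$
As $\varepsilon\to0$ the quotient tends to $\langle T(\theta^*)v^*,v^*\rangle$, and $\mathrm{Re}(e^{-i\psi}\langle T(\theta^*)v^*,v^*\rangle)=\lambda_{\max}(H(\theta^*,\psi))$. This proves (2). Nothing in this section used $p\ge3$; for $p=2$ it holds with $\omega=-1$.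

## 4. Orders two and three: one fibre beats all others

**Order $2$.** Here $T(\theta)$ has zero diagonal and off-diagonal entries $b=\chi_1/\chi_0$ and $1/b$. The off-diagonal entry of $H$ is $\frac12(e^{-i\psi}b+e^{i\psi}/\bar b)$, so
$$\lambda_{\max}(H)^2=\tfrac14\big(|b|^2+|b|^{-2}+2\cos2\psi\big).$$
Whatever $\psi$ is, the best $\theta$ is the one for which $|b|^2+|b|^{-2}$ is largest. As $|b|=|1+re^{i\theta}|/|1-re^{i\theta}|$, this is $\theta=0$, with $|b|=\frac{1+r}{1-r}=:q$. Thus $h^2=\frac14(q+q^{-1})^2\cos^2\psi+\frac14(q-q^{-1})^2\sin^2\psi$: an ellipse with semi-axes $\frac{1+r^2}{1-r^2}$ and $\frac{2r}{1-r^2}$, whose squares differ by $1$, so the foci are $\pm1$. This is the closure of the elliptical disk quoted above.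

**Order $3$.** Put $w_j=|\chi_{j+1}/\chi_j|^2$ and $S_1=w_0+w_1+w_2$. Expanding the $3\times3$ determinant, and using that the product of the three ratios $\chi_{j+1}/\chi_j$ is $1$,
$$\det(x-H)=x^3-\tfrac14S_1(\theta)\,x-\tfrac14\cos3\psi.$$
The largest root is positive, since $H\ne0$ has trace $0$. At a fixed $x>0$ the polynomial decreases when $S_1$ increases, so the largest root can only move up. Hence a $\theta^*$ that maximizes $S_1$ is optimal for every $\psi$ at once, and $K=W(T(\theta^*))$. Homogenizing, the support lines satisfy the cubic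
$$t^3-\tfrac14S_1(\theta^*)(u^2+v^2)\,t-\tfrac14(u^3-3uv^2)=0.$$
On $(u:v:t)=(1:i:t)$ it becomes $t^3=1$.

**Where this stops.** A sensible plan for general $p$ is to find one fibre $\theta^*$ that is optimal for all $\psi$; then $K=W(T(\theta^*))$, and class $p$ would be natural. For $p=4$ the determinant is
$$\det(x-H)=x^4-\tfrac14S_1x^2+\tfrac1{16}S_2-\tfrac18\cos4\psi,\qquad S_1=\sum_jw_j,\quad S_2=w_0w_2+w_1w_3$$
(a special case of (3) below). Now two functions of $\theta$ compete: a good fibre should have $S_1$ large and $S_2$ small, and the weight between the two aims depends on $x$, hence on $\psi$. We shall prove at the end of Section 9 that for $p\ge4$ no single fibre is optimal for all $\psi$. This alone does not refute the conjecture, since an envelope of a moving family may still have low degree. So we must carry out the maximization over $\theta$ exactly. That is possible because, for every $p$, all the coefficients $S_m(\theta)$ lie in the same three-dimensional space of functions of $\theta$.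

## 5. The determinant: matchings of a cycle and a Poisson kernel

Return to $p\ge3$. Put $q_j=|\chi_j|^2$ and $w_j=q_{j+1}/q_j$, so $\prod_jw_j=1$. Let edge $j$ of the cycle $\mathbb Z/p$ be $\{j,j+1\}$. An $m$-matching is a set of $m$ pairwise disjoint edges. Let $N_m$ be the number of $m$-matchings and
$$S_m(\theta)=\sum_{\mathfrak m}\prod_{j\in\mathfrak m}w_j\qquad(\text{sum over the }m\text{-matchings }\mathfrak m),\qquad S_0=1.$$
For $p=4$: $N_1=4$, $N_2=2$, with the sums $S_1,S_2$ displayed in Section 4.

**Step 1: the characteristic polynomial.** We have $H_{j,j+1}=\frac12e^{-i\psi}\chi_{j+1}/\chi_j$, $|H_{j,j+1}|^2=\frac14w_j$, and $\prod_j\chi_{j+1}/\chi_j=1$. A permutation that sends each $j$ to $j$ or $j\pm1$ is either a product of disjoint adjacent transpositions or one of the two $p$-cycles. A transposition contributes $-|H_{j,j+1}|^2=-\frac14w_j$. A $p$-cycle contributes $(-1)^{p-1}(-1)^p2^{-p}e^{\mp ip\psi}=-2^{-p}e^{\mp ip\psi}$. Therefore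
$$\det(x-H(\theta,\psi))=M(x,\theta)-\mu,\qquad M=\sum_m\big(-\tfrac14\big)^mS_mx^{p-2m},\qquad \mu=2^{1-p}\cos p\psi.\tag{3}$$
If all weights were $1$ (the case $r=0$), the eigenvalues would be $\cos(2\pi j/p-\psi)$, and $\prod_j(x-\cos(2\pi j/p-\psi))=2^{1-p}(T_p(x)-\cos p\psi)$ with the Chebyshev polynomial $T_p$. Hence
$$\sum_m(-\tfrac14)^mN_mx^{p-2m}=2^{1-p}T_p(x).$$
For $p=4$ this reads $x^4-x^2+\frac18$.

**Step 2: each $S_m$ lies in a three-dimensional space.** Put $z=e^{i\theta}$, $\zeta=z^p$, and view
$$q_j=(1-r\omega^jz)(1-r\omega^{-j}z^{-1}),\qquad Q=\prod_jq_j=(1-R\zeta)(1-R\zeta^{-1})$$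
as Laurent polynomials in $z$. In each term of $S_m$ the denominators are distinct $q_j$'s, so $QS_m$ is a sum of products of $p$ factors $q_i$, hence a Laurent polynomial with exponents in $[-p,p]$. It is invariant under $z\mapsto\omega z$, since $q_j(\omega z)=q_{j+1}(z)$. As $\omega$ is a primitive $p$-th root of unity, only exponents divisible by $p$ occur, so $QS_m\in\operatorname{span}\{1,\zeta,\zeta^{-1}\}$. On $|\zeta|=1$ let
$$P+i\tilde P=\frac{1+R\zeta}{1-R\zeta},\qquad\text{i.e.}\quad P=\frac{1-R^2}{Q},\quad \tilde P=\frac{R(\zeta-\zeta^{-1})}{iQ}.$$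
The functions $Q$, $QP$, $Q\tilde P$ span $\{1,\zeta,\zeta^{-1}\}$. So
$$S_m=a_m+b_mP+c_m\tilde P.\tag{4}$$
The functions $1,P,\tilde P$ are linearly independent, and $S_m,P,\tilde P$ are real on the circle, so $a_m,b_m,c_m$ are real.

**Step 3: reading off $a_m$ and $c_m$.** Identity (4) holds for rational functions of $z$. As $z\to0$: $q_j\sim-r\omega^{-j}z^{-1}$, so $w_j\to\omega^{-1}$; also $Q\sim-R\zeta^{-1}$, so $P\to0$ and $\tilde P\to-i$. As $z\to\infty$: $w_j\to\omega$, $P\to0$, $\tilde P\to i$. Thus $a_m\mp ic_m=N_me^{\mp im\delta}$, i.e.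
$$a_m=N_m\cos m\delta,\qquad c_m=N_m\sin m\delta.$$
The coefficients $b_m$ are less simple; we return to them in Section 9. For $m=0$ we have $b_0=c_0=0$.

**Step 4: assembling $M$.** With
$$A=\sum_m(-\tfrac14)^ma_mx^{p-2m},\qquad B=\sum_{m\ge1}(-\tfrac14)^mb_mx^{p-2m},\qquad C=\sum_{m\ge1}(-\tfrac14)^mc_mx^{p-2m}$$
we get $M=A+BP+C\tilde P$. Here $A$ is monic of degree $p$ and $\deg B,\deg C\le p-2$. Moreover
$$A+iC=\sum_m(-\tfrac14)^mN_me^{im\delta}x^{p-2m}=(-1)^k2^{1-p}T_p(e^{-i\delta/2}x)\tag{5}$$
as polynomials in $x$. Indeed the Chebyshev identity of Step 1 at $e^{-i\delta/2}x$ carries the factors $e^{-i\delta(p-2m)/2}=e^{-ip\delta/2}e^{im\delta}$, and $e^{-ip\delta/2}=e^{-i\pi k}=(-1)^k$.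

## 6. Minimizing over the fibre and the polynomial $D$

The Möbius map $\zeta\mapsto\frac{1+R\zeta}{1-R\zeta}$ sends the unit circle to the circle with diameter $[\frac{1-R}{1+R},\frac{1+R}{1-R}]$. Its center and radius are
$$\beta=\frac{1+R^2}{1-R^2},\qquad \beta'=\frac{2R}{1-R^2}>0.$$
As $\theta$ runs over a period $2\pi/p$, $\zeta$ runs once over the unit circle, and $P+i\tilde P=\beta+\beta'e^{is}$ runs once over the image circle; $s$ is an analytic diffeomorphic parameter. So
$$M=A+\beta B+\beta'(B\cos s+C\sin s),\tag{6}$$
a trigonometric polynomial of degree $\le1$ in $s$. With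
$$D=B^2+C^2\in\mathbb R[x]$$
we obtain, for real $x$,
$$\underline M(x):=\min_\theta M(x,\theta)=A+\beta B-\beta'\sqrt{D(x)}.\tag{7}$$
Why the minimum? By (2) and (3), $h(\psi)$ is the largest value over $\theta$ of the largest root of $M(x,\theta)=\mu$. At $x=h(\psi)$ all the monic polynomials $M(\cdot,\theta)-\mu$ are $\ge0$, and one of them vanishes, so $\underline M(h(\psi))=\mu$. Clearing the root, $h$ satisfies $G(h,\mu)=0$ with
$$G(x,\mu)=(\mu-A-\beta B)^2-\beta'^2D,\tag{8}$$
which is monic of degree $2p$ in $x$, since $\deg D\le2p-4$. If $D=Z^2$ for a polynomial $Z$, then $G$ factors into two polynomials of degree $p$ in $x$, and $h$ satisfies one of them. If $D$ is not a square, $G$ is irreducible, and degree $2p$ should be unavoidable. The next two sections turn this into a proof: first we show that $h$ is real analytic, so that its minimal polynomial makes sense globally, and then we transfer the degree of $h$ to the class of any curve containing $\partial K$.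

For $p=3$ both $B$ and $C$ are multiples of $x$, so $D$ is a constant times $x^2$, a square. This is the one-fibre phenomenon of Section 4.

## 7. The support function is real analytic

**Lemma 1.** If $x\in\mathbb R\setminus\{0\}$ and $|\mu|\le2^{1-p}$, then $M(x,\cdot)\not\equiv\mu$.

*Proof.* Suppose $M(x,\cdot)\equiv\mu$. Since $1,P,\tilde P$ are linearly independent, $B(x)=C(x)=0$ and $A(x)=\mu$. By (5), $T_p(e^{-i\delta/2}x)=(-1)^k2^{p-1}\mu\in[-1,1]$. Write $e^{-i\delta/2}x=\cos\tau$ with $\tau\in\mathbb C$. Then $\cos p\tau\in[-1,1]$ forces $p\tau$ to be real, so $e^{-i\delta/2}x=\cos\tau\in[-1,1]$ is real. But $\delta/2=\pi k/p\in(0,\pi/2)$, so $x=0$, a contradiction. $\square$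

**Lemma 2.** $h>0$, $D(h(\psi))>0$, $\underline M(h(\psi))=2^{1-p}\cos p\psi$, and $h$ is real analytic on $\mathbb R$, even, and $2\pi/p$-periodic. Also $G(h(\psi),2^{1-p}\cos p\psi)=0$.

*Proof.* **Positivity and symmetry.** $H$ is a nonzero Hermitian matrix of trace zero, so $\lambda_{\max}(H)>0$ and $h>0$. By (2) and (3), $h(\psi)$ depends only on $\cos p\psi$, so $h$ is even and $2\pi/p$-periodic.

**The equation for $h$.** Fix $\psi$, put $x_0=h(\psi)$ and $\mu=2^{1-p}\cos p\psi$. Since $x_0$ is $\ge$ all eigenvalues of $H(\theta,\psi)$ for every $\theta$, $M(x_0,\theta)-\mu\ge0$ for every $\theta$, with equality at a maximizing $\theta^*$. So $\underline M(x_0)=\mu$. If $D(x_0)=0$, then $B=C=0$ at $x_0$, so $M(x_0,\cdot)$ is constant and equals $\mu$, contradicting Lemma 1. Hence $D(x_0)>0$, and by (7) $\underline M$ is analytic near $x_0$.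

**The claim $\partial_xM(x_0,\theta^*)>0$.** This makes the implicit equation solvable. The derivative is $\ge0$, because $x_0$ is the largest root of the monic real-rooted polynomial $M(\cdot,\theta^*)-\mu$. Suppose it is $0$; then $x_0$ is a root of multiplicity $\ge2$. By Rellich's theorem (the eigenvalues of a real-analytic one-parameter family of Hermitian matrices can be chosen as real-analytic functions of the parameter), the eigenvalues of $H(\theta,\psi)$ are analytic functions $x_1(\theta),\dots,x_p(\theta)$. At least two of them equal $x_0$ at $\theta^*$, and all are $\le x_0$ everywhere. For these two, $x_0-x_i\ge0$ is analytic and vanishes at $\theta^*$, hence vanishes there to order at least $2$. So $M(x_0,\theta)-\mu=\prod_i(x_0-x_i(\theta))$ vanishes at $\theta^*$ to order at least $4$. In the parameter $s$ this function is a trigonometric polynomial of degree $\le1$, which has at most two zeros per period, counted with multiplicity, unless it vanishes identically. So it is identically $0$, contradicting Lemma 1.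

**Analyticity.** We have $\underline M(x)\le M(x,\theta^*)$ with equality at $x_0$, and both sides are differentiable at $x_0$. Hence $\underline M'(x_0)=\partial_xM(x_0,\theta^*)>0$, so $\underline M$ has an analytic inverse near $x_0$. Since $h$ is continuous and $\underline M(h(\psi'))=2^{1-p}\cos p\psi'$ for all $\psi'$, $h$ coincides near $\psi$ with this inverse applied to $2^{1-p}\cos p\psi'$, so $h$ is analytic. The last assertion follows from (7) and (8). $\square$

## 8. The degree of the dual curve

**Lemma 3.** Put $E=e^{i\psi}$. The minimal polynomial of $h$ over $\mathbb C(E)$ has degree $2p$ if $D$ is not a square in $\mathbb C[x]$, and degree $p$ if it is. Consequently, a nonzero homogeneous polynomial $F(u,v,t)$ with $F(\cos\psi,\sin\psi,h(\psi))\equiv0$ has degree $\ge2p$ (resp. $\ge p$).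

*Proof.* **Step 1: descending from $\mathbb C(E)$ to $\mathbb C(\mu)$.** The complex-valued real-analytic functions on $\mathbb R$ form an integral domain; work in its fraction field. Put $\mu=2^{1-p}\cos p\psi=2^{-p}(E^p+E^{-p})$. Since $G(h,\mu)=0$ and $G$ is monic in $x$, $h$ is algebraic over $\mathbb C(E)$; let $f$ be its monic minimal polynomial. The substitutions $\psi\mapsto\psi+2\pi/p$ and $\psi\mapsto-\psi$ act on our field, preserve $\mathbb C(E)$ (they send $E$ to $e^{2\pi i/p}E$ and to $E^{-1}$), and fix $h$. Each transforms $f$ into a monic polynomial of the same degree over $\mathbb C(E)$ that also kills $h$, so it fixes the coefficients of $f$. On $\mathbb C(E)$ these substitutions generate a dihedral group of order $2p$ acting faithfully, so by Artin's theorem $\mathbb C(E)$ has degree $2p$ over the fixed field. The fixed field contains $\mu$, and $E^{2p}-2^p\mu E^p+1=0$ gives $[\mathbb C(E):\mathbb C(\mu)]\le2p$. Hence the fixed field is $\mathbb C(\mu)$, and $f\in\mathbb C(\mu)[X]$. Being irreducible over $\mathbb C(E)$, $f$ is also the minimal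 polynomial of $h$ over $\mathbb C(\mu)$.

**Step 2: $D$ not a square.** $G$ is monic quadratic in $\mu$ over $\mathbb C[x]$ with discriminant $4\beta'^2D$. A nontrivial factorization in $\mathbb C[x,\mu]$ would consist of two factors that are, up to constants, monic of degree $1$ in $\mu$, and then the discriminant would be a square in $\mathbb C[x]$. So $G$ is irreducible in $\mathbb C[x,\mu]$, and by Gauss's lemma irreducible in $\mathbb C(\mu)[x]$. It is monic of degree $2p$ in $x$ and vanishes at $h$, so $f=G$.

**Step 3: $D=Z^2$ with $Z\in\mathbb C[x]$.** By Lemma 2, $Z(h(\psi))^2=D(h(\psi))>0$, so $Z(h(\psi))$ is real, nonzero and continuous in $\psi$, and $\sqrt{D(h)}=\pm Z(h)$ with a constant sign. By (7), $h$ satisfies $A+\beta B\mp\beta'Z-\mu=0$. As $\deg Z\le p-2$, this is monic of degree $p$ in $x$. It is linear in $\mu$ with coefficient $-1$, hence irreducible in $\mathbb C[x,\mu]$ and, by Gauss's lemma, in $\mathbb C(\mu)[x]$. So $\deg f=p$.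

**Step 4: homogeneous relations.** Write $F=\sum_iF_i(u,v)t^i$ with $F_i$ homogeneous. If every $F_i(\cos\psi,\sin\psi)$ vanished identically, every $F_i$ would vanish on $\mathbb R^2$ by homogeneity, so $F=0$. Hence $F(\cos\psi,\sin\psi,X)$ is a nonzero polynomial in $X$ over $\mathbb C(E)$, of degree $\le\deg F$, that vanishes at $h$. $\square$

**The boundary curve.** Let $z\in K$ lie on the support line in direction $\psi$. Then $\mathrm{Re}(e^{-i\psi'}z)-h(\psi')\le0$ for all $\psi'$, with equality at $\psi'=\psi$. Since $h$ is differentiable, $\mathrm{Re}(-ie^{-i\psi}z)=h'(\psi)$. Together with $\mathrm{Re}(e^{-i\psi}z)=h(\psi)$ this gives $z=e^{i\psi}(h+ih')$. So the support line meets $K$ in the single point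
$$\gamma(\psi)=(h\cos\psi-h'\sin\psi,\;h\sin\psi+h'\cos\psi),\tag{9}$$
which is therefore an extreme point of $K$. Every boundary point lies on a support line, so $\partial K=\gamma(\mathbb R)$. The set $\operatorname{conv}\gamma(\mathbb R)$ is compact, contained in $K$, and has support function $\ge h$, so $K=\operatorname{conv}\gamma(\mathbb R)$. Differentiating $e^{i\psi}(h+ih')$ gives $\gamma'=(h+h'')(-\sin\psi,\cos\psi)$.

From $\alpha\varphi=\omega\alpha$ we get $C_\varphi\alpha^j=\omega^j\alpha^j$ for $j\ge0$, so $W(C_\varphi)$ contains the $p\ge3$ roots of unity, which are not collinear. Hence $K$ is not contained in a line, $\gamma$ is not constant and does not lie on a line, and the analytic function $\gamma'$ has only isolated zeros.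

**Proposition 4.** If $p\ge3$ and $D$ is not a square in $\mathbb C[x]$, then $W(C_\varphi)$ is not the interior of the convex hull of an algebraic curve $\Gamma$ (possibly with finitely many points added) all of whose nonlinear irreducible components have class $<2p$. In particular $\Gamma$ cannot have class $p$.

*Proof.* **Step 1: $\gamma$ runs in $\Gamma$.** Suppose $W(C_\varphi)$ is the interior of the hull of the real affine points of $\Gamma$ together with the added points. $W(C_\varphi)$ is bounded and nonempty. A convex set with nonempty bounded interior is bounded: if $x$ is an interior point and $y_n\to\infty$ in the set, the points $\frac12(x+y_n)$ are interior and unbounded. So the set of real points is bounded; it is also closed, hence compact, and so is its hull. A compact convex set with nonempty interior is the closure of its interior, so the hull equals $\overline{W(C_\varphi)}=K$. Extreme points of a convex hull of a set lie in that set, so every $\gamma(\psi)$ is a point of $\Gamma$ or one of the added points.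

**Step 2: one component contains all of it.** Let $F_1,\dots,F_\nu$ be the affine equations of the irreducible components of $\Gamma$ and $z_1,\dots,z_l$ the added points. The analytic function $\prod_iF_i(\gamma)\prod_j|\gamma-z_j|^2$ of $\psi$ vanishes identically, so one factor does. It is not $|\gamma-z_j|^2$, since $\gamma$ is not constant. So one component $\Gamma_1$, with equation $F_1$ say, contains $\gamma(\mathbb R)$, and $\Gamma_1$ is not a line.

**Step 3: its dual has large degree.** $\Gamma_1$ has finitely many singular points, and $\gamma$ takes each value on a discrete set. So for all $\psi$ outside a discrete set, $\gamma'(\psi)\ne0$ and $\gamma(\psi)$ is a smooth point of $\Gamma_1$. Differentiating $F_1(\gamma)=0$ shows that the tangent there has direction $\gamma'$, i.e. direction $(-\sin\psi,\cos\psi)$. It passes through $\gamma(\psi)$, so it is the line $X\cos\psi+Y\sin\psi=h(\psi)$. Hence the equation of $\Gamma_1^*$ vanishes at $(\cos\psi,\sin\psi,h(\psi))$ for these $\psi$, and by continuity for all $\psi$. By Lemma 3 its degree is at least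 $2p$. So $\Gamma_1$ has class $\ge2p$, a contradiction. $\square$

Everything now depends on one question: is $D=B^2+C^2$ a square?

## 9. $B$ and $C$ are not proportional for $p\ge4$; orders four and five

**Step 1: the weights as harmonic functions.** This makes means of products computable. Write $\langle\cdot\rangle$ for the mean over $\theta$. Since $P=1+2\sum_{l\ge1}R^l\cos(lp\theta)$ and $\tilde P=2\sum_{l\ge1}R^l\sin(lp\theta)$, we have $\langle P\rangle=1$, $\langle\tilde P\rangle=0$, so by (4)
$$b_m=\langle S_m\rangle-N_m\cos m\delta.$$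
Put
$$\sigma=1-\cos\delta,\qquad \kappa=\frac{1+r^2}{1-r^2},\qquad\lambda=\kappa\sigma-i\sin\delta\ne0,\qquad q(\theta)=1+r^2-2r\cos\theta,$$
so that $q_j(\theta)=q(\theta+j\delta)$. The addition formula gives
$$q(\theta+\delta)=q(\theta)\cos\delta+(1+r^2)\sigma+2r\sin\theta\sin\delta.$$
Since $\frac{1+re^{i\theta}}{1-re^{i\theta}}=\frac{1-r^2+2ir\sin\theta}{q(\theta)}$, we obtain
$$w(\theta):=\frac{q(\theta+\delta)}{q(\theta)}=\cos\delta+\mathrm{Re}\Big(\lambda\,\frac{1+re^{i\theta}}{1-re^{i\theta}}\Big)=\cos\delta+\kappa\sigma+\mathrm{Re}\Big(2\lambda\sum_{l\ge1}r^le^{il\theta}\Big),\qquad w_j(\theta)=w(\theta+j\delta).$$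

**Step 2: $b_1$ and $b_2$.** Let $P_\rho(x)=\frac{1-\rho^2}{1-2\rho\cos x+\rho^2}=1+2\sum_{l\ge1}\rho^l\cos lx>0$. By orthogonality of the exponentials,
$$\langle w_j\rangle=\cos\delta+\kappa\sigma,\qquad\langle w_jw_{j+l}\rangle=(\cos\delta+\kappa\sigma)^2+|\lambda|^2\big(P_\rho(l\delta)-1\big).$$
For the second, the oscillating part of $w_j$ is $\sum_{i\ge1}r^i(\lambda e^{ii'}+\bar\lambda e^{-ii'})$ with the abbreviation $ii'=\sqrt{-1}\,i(\theta+j\delta)$; multiplying by its translate by $l\delta$ and averaging gives $|\lambda|^2\sum_{i\ge1}2\rho^i\cos(il\delta)$. Since $N_1=p$,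
$$b_1=p\kappa\sigma.$$
The $2$-matchings are the pairs of edges $\{j,j+l\}$ with $2\le l\le p-2$, each arising twice, so $N_2=\frac{p(p-3)}2$ and
$$\langle S_2\rangle=\tfrac p2\Big[(p-3)\big((\cos\delta+\kappa\sigma)^2-|\lambda|^2\big)+|\lambda|^2\Pi\Big],\qquad\Pi=\sum_{l=2}^{p-2}P_\rho(l\delta).$$
From $|\lambda|^2=\kappa^2\sigma^2+\sin^2\delta$ we get $(\cos\delta+\kappa\sigma)^2-|\lambda|^2-\cos2\delta=2\kappa\sigma\cos\delta$, so
$$b_2=(p-3)\cos\delta\;b_1+\tfrac p2|\lambda|^2\,\Pi,\qquad \Pi>0\quad(p\ge4).\tag{10}$$

**Step 3: comparison with $c_1,c_2$.** We have $c_1=p\sin\delta$ and $c_2=N_2\sin2\delta=(p-3)\cos\delta\;c_1$. So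
$$b_2c_1-b_1c_2=\tfrac{p^2}2|\lambda|^2\,\Pi\,\sin\delta\ne0\qquad(p\ge4).\tag{11}$$

**Step 4: passing to $y=x^2$.** Put $n=\lfloor p/2\rfloor-1$ and $\epsilon=p-2\lfloor p/2\rfloor\in\{0,1\}$, and write $B=x^\epsilon B_1(y)$, $C=x^\epsilon C_1(y)$, $D=x^{2\epsilon}D_1(y)$. Then
$$B_1=\sum_{m=1}^{n+1}(-\tfrac14)^mb_my^{n+1-m},\qquad C_1=\sum_{m=1}^{n+1}(-\tfrac14)^mc_my^{n+1-m},\qquad D_1=B_1^2+C_1^2=(B_1+iC_1)(B_1-iC_1).$$
The coefficients of $y^n$ in $B_1$ and $C_1$ are $-\frac{b_1}4$ and $-\frac{c_1}4$, both nonzero, so $\deg B_1=\deg C_1=n$ and $\deg D_1=2n$. For $p\ge4$ the two top coefficients and (11) show that $B_1$ and $C_1$ are linearly independent.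

Moreover $D$ is a square in $\mathbb C[x]$ iff $D_1$ is a square in $\mathbb C[y]$. "If" is clear. Conversely, if $D$ is a square, then so is $D_1(x^2)=Z(x)^2$, and $Z(-x)=\pm Z(x)$. If $Z$ is even, $D_1$ is a square in $y$. If $Z$ is odd, $D_1$ is $y$ times a square, of odd degree, which is impossible.

**Step 5: $p=4$ and $p=5$.** Here $n=1$, and $B_1+iC_1$ has degree $1$; let $y_0$ be its root. If $y_0$ were real, it would be a common root of the real degree-one polynomials $B_1$ and $C_1$, making them proportional, against linear independence. So $D_1$ has the two distinct simple roots $y_0,\bar y_0$ and is not a square, for every $r\in(0,1)$. With Proposition 4 this proves Theorem 1 for $p=4,5$, and the conjecture is disproved.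

For $p=4$ one can see it all: $\delta=\pi/2$, $\sigma=1$, $b_1=4\kappa$, $c_1=4$, $c_2=0$. By (10), $b_2=2(\kappa^2+1)P_\rho(\pi)=2(\kappa+\kappa^{-1})=\frac{4(1+r^4)}{1-r^4}$, because $P_\rho(\pi)=\frac{1-\rho}{1+\rho}=\kappa^{-1}$. Hence
$$D=\Big(\kappa x^2-\frac{1+r^4}{4(1-r^4)}\Big)^2+x^4.$$

**No single fibre suffices.** We can now settle the question left in Section 4. Let $p\ge4$ and suppose one $\theta^*$ were optimal for all $\psi$. Then $M(h(\psi),\theta^*)=\underline M(h(\psi))$ for all $\psi$, so with the parameter $s^*$ of $\theta^*$ we have $B\cos s^*+C\sin s^*=-\sqrt D$ at $x=h(\psi)$. This forces $(B,C)=-\sqrt D\,(\cos s^*,\sin s^*)$, hence $B\sin s^*-C\cos s^*=0$ at $x=h(\psi)$. As $\underline M(h(\psi))=2^{1-p}\cos p\psi$ is not constant, $h$ takes infinitely many values. So $B\sin s^*=C\cos s^*$ identically, contradicting linear independence.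

## 10. All $p\ge4$: a Jacobi matrix at $r=1$ and finitely many exceptional moduli

For $n\ge2$ linear independence is not enough: $B_1=y^2-1$ and $C_1=2y$ are independent, yet $B_1^2+C_1^2=(y^2+1)^2$. So we need more information about the roots of $B_1+iC_1$. It comes from evaluating (4) at a point where $Q$ vanishes.

**Step 1: a product formula for $B_1+iC_1$.** Evaluate the Laurent polynomials $QS_m,Q,QP,Q\tilde P$ at $z=r$, so $\zeta=R$. Then $Q=0$, $QP=1-R^2$, and $Q\tilde P=\frac{R(R-R^{-1})}i=i(1-R^2)$. Hence
$$(1-R^2)(b_m+ic_m)=(QS_m)|_{z=r}.$$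
At $z=r$ we have $q_i=(1-\rho\omega^i)(1-\omega^{-i})$, so $q_0=0$ and $q_i\ne0$ for $1\le i\le p-1$. The factor $q_0$ of $Q$ is cancelled only in terms with $q_0$ in the denominator, i.e. by matchings containing edge $0$; all other terms vanish. Such a matching does not contain edges $p-1$ and $1$, so no $q_0$ appears in a numerator, and the rest of the matching is a matching of the path with edges $2,\dots,p-2$ (vertices $2,\dots,p-1$). With $e_l$ the sum over the $l$-matchings of this path of $\prod q_{j+1}/q_j$, all at $z=r$, we get $(1-R^2)(b_m+ic_m)=q_1\prod_{i=1}^{p-1}q_i\cdot e_{m-1}$, and therefore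
$$(1-R^2)(B_1+iC_1)=-\tfrac14\,q_1\prod_{i=1}^{p-1}q_i\cdot K_1(y),\qquad K_1=\sum_{l=0}^n(-\tfrac14)^le_l\,y^{n-l}.\tag{12}$$
$K_1$ is monic of degree $n$. Its coefficients are rational functions of $r$ with poles only at zeros of $1-r^2\omega^j$, $2\le j\le p-2$. Since $\omega^j\ne1$, there are none on $[0,1]$. For real $r$, let $K_1^\sharp$ be the polynomial with conjugated coefficients; they too are rational in $r$ without poles on $[0,1]$. Since $B_1-iC_1$ is obtained from $B_1+iC_1$ by conjugating coefficients, $D_1$ equals $K_1K_1^\sharp$ up to a nonzero constant factor.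

**Step 2: the limit $r=1$.** At $r=1$ we have $q_i=|1-\omega^i|^2>0$ for $1\le i\le p-1$. There
$$x^\epsilon K_1(x^2)=\sum_l(-\tfrac14)^le_lx^{p-2-2l}$$
is the characteristic polynomial of the $(p-2)\times(p-2)$ real symmetric tridiagonal (Jacobi) matrix with zero diagonal and positive off-diagonal entries $\frac12\sqrt{q_{j+1}/q_j}$, $2\le j\le p-2$. The eigenvalues of such a matrix are real and simple. They are symmetric about $0$ by the form of the polynomial. Their number is $p-2=2n+\epsilon$ and the nonzero ones come in pairs, so exactly $n$ are positive, $n$ are negative, and $0$ is an eigenvalue iff $p$ is odd. Hence at $r=1$ the polynomial $K_1$ has $n$ distinct positive roots.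

**Step 3: $D$ is not a square for $r<1$ near $1$.** Choose disjoint discs centered at these $n$ positive roots. By continuity of the coefficients and Rouché's theorem, for $r<1$ near $1$ each disc contains exactly one root of $K_1$, and these are all its roots. The roots of $K_1^\sharp$ are the conjugates, and the discs are symmetric in $\mathbb R$, so each disc contains exactly one root of $K_1^\sharp$. If $D_1$ were a square, all its roots would have even multiplicity, so in each disc the root of $K_1$ and its conjugate would coincide. Then all roots of $K_1$ would be real and $K_1$ a real polynomial. By (12), $B_1$ and $C_1$ would both be real multiples of $K_1$, hence linearly dependent. This contradicts (11).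

**Step 4: finiteness.** For a monic $F$ of degree $2n$ there is a unique monic $Z_F$ of degree $n$ with $\deg(F-Z_F^2)<n$. Indeed, for $Z=y^n+z_{n-1}y^{n-1}+\dots+z_0$ the coefficient of $y^{2n-i}$ in $Z^2$ ($1\le i\le n$) is $2z_{n-i}$ plus a polynomial in $z_{n-1},\dots,z_{n-i+1}$. So the coefficients of $y^{2n-1},\dots,y^n$ determine $z_{n-1},\dots,z_0$ successively, as polynomials in the coefficients of $F$. By uniqueness, $F$ is a square iff $F=Z_F^2$. Apply this to $F=K_1K_1^\sharp$. The $n$ coefficients of $F-Z_F^2$ are rational functions of $r$ without poles on $[0,1]$, and by Step 3 they are not all identically zero. So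
$$\mathcal E(p,\omega)=\{r\in(0,1):D\text{ is a square in }\mathbb C[x]\}$$
is finite. (For multipliers with $k>p/2$ put $\mathcal E(p,\omega)=\mathcal E(p,\bar\omega)$, as the normalization permits.) With Proposition 4, Theorem 1 is proved. $\blacksquare$

## 11. The open set, the irreducible curve of class $2p$ or $p$, and its foci

We prove parts 1–3 of Theorem 2, for $p\ge3$.

**Part 1: $W(C_\varphi)$ contains no boundary point of $K$.** Analyticity of $h$ is Lemma 2. Suppose $\langle Tf,f\rangle\in\partial K$ for a unit vector $f\in H^2$. Then $\mathrm{Re}(e^{-i\psi}\langle Tf,f\rangle)=h(\psi)$ for some $\psi$, which in the fibre decomposition says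
$$\int_0^{2\pi}\big\langle(h(\psi)-H(\theta,\psi))v(\theta),v(\theta)\big\rangle\,d\theta=0.$$
By (2) the integrand is nonnegative, so $v(\theta)\in\ker(h(\psi)-H(\theta,\psi))$ for almost every $\theta$. The determinant of $h(\psi)-H(\theta,\psi)$ is $M(h(\psi),\theta)-2^{1-p}\cos p\psi$. By Lemma 1 (recall $h>0$) it is a nonzero trigonometric polynomial of degree $\le1$ in $s$, so it vanishes for only finitely many $\theta\in[0,2\pi)$. Hence $v(\theta)=0$ for almost every $\theta$ and $f=0$, a contradiction. So $W(C_\varphi)\subset\operatorname{int}K$. Since a convex set in the plane with closure $K$ contains $\operatorname{int}K$, we get $W(C_\varphi)=\operatorname{int}K$.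

**Part 2, Step 1: homogenization.** Put
$$A^h=\sum_m(-\tfrac14)^ma_m(u^2+v^2)^mt^{p-2m},$$
define $B^h$ and $C^h$ in the same way with $b_m$ and $c_m$, and $\mu^h=2^{-p}[(u+iv)^p+(u-iv)^p]$. All are real forms of degree $p$, and at $(\cos\psi,\sin\psi,x)$ they equal $A(x),B(x),C(x)$ and $2^{1-p}\cos p\psi$. So
$$G^h(u,v,t)=(\mu^h-A^h-\beta B^h)^2-\beta'^2\big((B^h)^2+(C^h)^2\big)\tag{13}$$
is homogeneous of degree $2p$, has $t^{2p}$-coefficient $1$, and vanishes at $\ell(\psi)=(\cos\psi,\sin\psi,h(\psi))$ for all $\psi$.

**Part 2, Step 2: the irreducible curve.** Since analytic functions on $\mathbb R$ form a domain, some irreducible factor $F_0$ of $G^h$ vanishes on the whole arc $\ell$; it is homogeneous. It is the only irreducible form, up to constants, that vanishes on $\ell$, because by Bézout's theorem two non-proportional irreducible forms have finitely many common zeros in the projective plane and $\ell$ passes through infinitely many points. In particular every form vanishing on $\ell$ is divisible by $F_0$.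

$F_0$ is not linear. A relation $c\cos\psi+c'\sin\psi\equiv0$ forces $c=c'=0$. A relation $h=c\cos\psi+c'\sin\psi$, where we may take $c,c'$ real because $h$ is real, makes $\gamma=(c,c')$ constant by (9), which is excluded. Let $\Gamma_0$ be the dual curve of $\{F_0=0\}$; by biduality $\Gamma_0^*=\{F_0=0\}$, so the class of $\Gamma_0$ is $\deg F_0$.

For all but a discrete set of $\psi$, $\ell(\psi)$ is a smooth point of $\{F_0=0\}$. By Euler's relation and by differentiating $F_0(\ell)=0$, the tangent there is spanned by the independent vectors $\ell(\psi)$ and $\ell'(\psi)=(-\sin\psi,\cos\psi,h'(\psi))$. The corresponding point of the original plane lies on both lines $\ell(\psi),\ell'(\psi)$, i.e. $X\cos\psi+Y\sin\psi=h$ and $-X\sin\psi+Y\cos\psi=h'$, so it is $\gamma(\psi)$. Thus $\gamma(\psi)\in\Gamma_0$ for these $\psi$, and for all $\psi$ by continuity: $\partial K=\gamma(\mathbb R)\subset\Gamma_0$.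

**Part 2, Step 3: the class.** If $D$ is not a square, Lemma 3 gives $\deg F_0\ge2p=\deg G^h$, so $F_0=G^h$ up to a constant, and $\Gamma_0$ has class $2p$. If $D$ is a square, then $D_1=Z_1^2$ with $\deg Z_1=n$ by Section 9, Step 4 (for $p=3$, $D=\frac{b_1^2+c_1^2}{16}x^2$ and $n=0$), so $Z=x^\epsilon Z_1(x^2)$ satisfies $Z^2=D$. Since $p=\epsilon+2(n+1)$, the polynomial $Z$ contains only monomials $x^{p-2m}$ with $m\ge1$. The relation $A+\beta B\mp\beta'Z-\mu=0$ of Lemma 3, Step 3, homogenizes as above, with $(u^2+v^2)^mt^{p-2m}$ in place of $x^{p-2m}$, to a form of degree $p$ that vanishes on $\ell$ and has $t^p$-coefficient $1$. So $F_0$ divides it, $\deg F_0\le p$, and Lemma 3 gives $\deg F_0\ge p$. The class is $p$.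

**Part 3: the foci when the class is $2p$.** Now $\Gamma_0^*=\{G^h=0\}$. The line $(u:v:t)$ passes through $(1:i:0)$ iff $u+iv=0$. The line at infinity $(0:0:1)$ is not tangent, since $G^h(0,0,1)=1$. The other such lines are $(1:i:t)$. There $u^2+v^2=0$, so $A^h=t^p$ and $B^h=C^h=0$; and $u+iv=0$, $u-iv=2$, so $\mu^h=1$. Hence
$$G^h(1,i,t)=(t^p-1)^2.$$
The tangent $X+iY=t$ contains exactly one real point, the complex number $t$ itself. Since $G^h$ is real, the conjugate line, through $(1:-i:0)$ and the same real point, is tangent too. So the real foci are exactly the $p$-th roots of unity, each counted twice. This proves parts 1–3.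

## 12. Zeros of $C_1$ and the range of multipliers

The finiteness statement in Theorem 2(4) and the cases $p=4,5$ are proved. Let $p\ge4$. The plan is to count the nonpositive zeros of $C_1$, which are explicit, and to see that a square $D_1$ would force them to be few.

**Step 1: $B_1$ has a fixed sign on the negative axis.** By rotational symmetry each $w_j$ occurs in equally many $m$-matchings, and $\prod_jw_j=1$. So the product of all terms of $S_m$ is $1$, and AM–GM gives $S_m\ge N_m$. Hence $b_m=\langle S_m\rangle-N_m\cos m\delta\ge N_m(1-\cos m\delta)\ge0$; moreover $b_1=p\kappa\sigma>0$. For $p$ even, $k$ is odd and $N_{p/2}=2$, so $b_{p/2}\ge2(1-\cos\pi k)=4$. Since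
$$(-1)^{n+1}B_1(-Y)=\sum_{m=1}^{n+1}4^{-m}b_mY^{n+1-m},$$
we have $(-1)^{n+1}B_1>0$ on $(-\infty,0)$, and also at $0$ if $p$ is even (then $n+1=p/2$).

**Step 2: the zeros of $C_1$.** For $m\in\{1,\dots,\lfloor p/2\rfloor\}\setminus\{k\}$ put $\tau=\pi m/p$ and define $c=c^{(m)}$ by
$$\frac1c=\frac{\cos^2(\delta/2)}{\cos^2\tau}-\frac{\sin^2(\delta/2)}{\sin^2\tau},\qquad\text{with } c=0\text{ if }\tau=\pi/2.$$
The right side is strictly increasing in $\tau\in(0,\pi/2)$ and vanishes only at $\tau=\delta/2=\pi k/p$, which is excluded. So these are $\lfloor p/2\rfloor-1=n$ distinct numbers, and $c^{(m)}<0$ exactly for $m<k$. We show that each is a zero of $C_1$.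

* If $c=0$, then $p$ is even, and $C_1(0)$ is a multiple of $c_{p/2}=2\sin\pi k=0$.
* If $c=x^2$ with $x>0$, define $L$ by $\sinh L=x\sin\frac\delta2/\sin\tau$. The definition of $c$ says $\frac{x^2\cos^2(\delta/2)}{\cos^2\tau}=1+\sinh^2L$, so $\cosh L=x\cos\frac\delta2/\cos\tau$. Then $\cos(\tau+iL)=\cos\tau\cosh L-i\sin\tau\sinh L=e^{-i\delta/2}x$, and $T_p(e^{-i\delta/2}x)=\cos(\pi m+ipL)$ is real. By (5), $A(x)+iC(x)$ is real, so $C(x)=0$ and $C_1(c)=0$.
* If $c=-\xi^2$ with $\xi>0$, put $x=i\xi$ and define $L$ by $\sinh L=\xi\cos\frac\delta2/\cos\tau$. Then $\cosh L=\xi\sin\frac\delta2/\sin\tau$, and $\sin(\tau+iL)=\sin\tau\cosh L+i\cos\tau\sinh L=i\xi e^{-i\delta/2}=e^{-i\delta/2}x$. Since $\sin y=\cos(\frac\pi2-y)$, we get $T_p(e^{-i\delta/2}x)=\cos\big(\frac{p\pi}2-\pi m-ipL\big)$, which is real for $p$ even and purely imaginary for $p$ odd. Write $A=x^\epsilon A_1(y)$ with $A_1$ a real polynomial. In both cases the polynomial identity (5), divided by $x^\epsilon=(i\xi)^\epsilon$, shows that $A_1(c)+iC_1(c)$ is real. So $C_1(c)=0$.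

As $\deg C_1=n$, these are all the zeros of $C_1$, and they are simple. Let $\nu$ be the number of nonpositive ones. For $p$ even these are $c^{(1)},\dots,c^{(k-1)}$ and $c^{(p/2)}=0$, so $\nu=k$. For $p$ odd, $0$ is not a zero and $\nu=k-1$.

**Step 3: the shape forced by a square.** Suppose $D_1$ is a square. Let $g$ be the monic greatest common divisor of $B_1$ and $C_1$, a real polynomial, and $B_1+iC_1=gL$, now with $L\in\mathbb C[y]$; let $L^\sharp$ have the conjugated coefficients, so $B_1-iC_1=gL^\sharp$. A common root of $L$ and $L^\sharp$ would be a common root of $B_1/g$ and $C_1/g$, so $L,L^\sharp$ are coprime. From $D_1=g^2LL^\sharp$ we see that $LL^\sharp$ is a square, so all its roots have even multiplicity. By coprimality the same holds for $L$, and $L$ is a square: $L=(U+iV)^2$ with real polynomials $U,V$. Thus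
$$B_1=g(U^2-V^2),\qquad C_1=2gUV.$$
By (11), $L$ is not constant (otherwise $B_1,C_1$ are both multiples of $g$), so $d:=\deg(U+iV)\ge1$. From
$$\deg g+2d=\deg(B_1+iC_1)=n=\deg C_1=\deg g+\deg U+\deg V$$
and $\deg U,\deg V\le d$ we get $\deg U=\deg V=d$.

**Step 4: counting.** Since $g$ divides $B_1$, Step 1 shows that $g$ has no zero on $(-\infty,0)$, nor at $0$ if $p$ is even; so $g$ has constant sign there. At each nonpositive zero of $C_1$ (which is negative if $p$ is odd) $U$ or $V$ vanishes. At a zero of $V$ we have $B_1=gU^2$; at a zero of $U$ we have $B_1=-gV^2$. Since $B_1$ and $g$ are nonzero of constant sign at these points, all $\nu$ nonpositive zeros of $C_1$ are zeros of the same one of $U,V$. Hence $\nu\le d\le n/2$. For $p$ even, $n=\frac p2-1$ and this reads $k\le\frac{p-2}4$. For $p$ odd, $n=\frac{p-3}2$ and it reads $k-1\le\frac{p-3}4$, i.e. $k\le\frac{p+1}4$. So $D$ is not a square for any $r\in(0,1)$ when $k>\frac{p-2}4$ ($p$ even) or $k>\frac{p+1}4$ ($p$ odd).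

## 13. Order six

For $p=6$ the only normalized multiplier is $k=1$, $\delta=\pi/3$, and the bound of Section 12 just misses it: $k=1=\frac{p-2}4$. Here $n=2$. Suppose $D_1$ is a square and use the notation of Section 12, Step 3.

**Step 1: a numerical relation between $b_2$ and $b_3$.** From $\deg g+2d=2$ and $d\ge1$ we get $d=1$ and $g=1$. The zeros of $C_1$ come from $m=2,3$. For $m=2$, $\frac1c=\frac{3/4}{1/4}-\frac{1/4}{3/4}=\frac83$, so $c=\frac38$; for $m=3$, $c=0$. Now $B_1(0)=-\frac{b_3}{64}<0$ while $B_1=U^2-V^2$, so $V(0)\ne0$, and it is $U$ that vanishes at $0$. As $\deg U=\deg V=1$, $U=uy$ and $V=v(y-\frac38)$ with real $u,v$, and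
$$u^2y^2-v^2\big(y-\tfrac38\big)^2=B_1=-\tfrac{b_1}4y^2+\tfrac{b_2}{16}y-\tfrac{b_3}{64}.$$
Comparing the lower coefficients, $\frac34v^2=\frac{b_2}{16}$ and $\frac9{64}v^2=\frac{b_3}{64}$, i.e. $v^2=\frac{b_2}{12}=\frac{b_3}9$. So $4b_3=3b_2$.

**Step 2: $b_3$ exactly.** The two perfect matchings give $S_3=w_0w_2w_4+w_1w_3w_5=\eta+\eta^{-1}$ with
$$\eta=\frac{q_1q_3q_5}{q_0q_2q_4}=\Big|\frac{1+r^3z^3}{1-r^3z^3}\Big|^2,$$
because $\prod_{j}(1-r\omega^{2j}z)=1-r^3z^3$ over $j=0,1,2$, and replacing $z$ by $\omega z$ with $\omega^3=-1$ gives the numerator. Expanding $\frac{1+r^3z^3}{1-r^3z^3}=1+2\sum_{l\ge1}r^{3l}z^{3l}$, we get $\langle\eta\rangle=1+4\sum_{l\ge1}\rho^{3l}=\frac{1+3\rho^3}{1-\rho^3}$, and $\langle\eta^{-1}\rangle$ is the same (replace $z^3$ by $-z^3$). Since $N_3\cos3\delta=-2$,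
$$b_3=2\,\frac{1+3\rho^3}{1-\rho^3}+2=4\,\frac{1+\rho^3}{1-\rho^3}.$$

**Step 3: a lower bound for $b_2$.** Here $\sigma=\frac12$ and $\kappa=\frac{1+\rho}{1-\rho}$, so $|\lambda|^2=\frac{\kappa^2+3}4=\frac{1-\rho+\rho^2}{(1-\rho)^2}$. Also $\cos\delta\;b_1>0$ and $\Pi=2P_\rho(\frac{2\pi}3)+P_\rho(\pi)>2P_\rho(\frac{2\pi}3)$ with $P_\rho(\frac{2\pi}3)=\frac{1-\rho^2}{1+\rho+\rho^2}$. By (10),
$$b_2>3|\lambda|^2\cdot2P_\rho(\tfrac{2\pi}3)=6\,\frac{1-\rho+\rho^2}{(1-\rho)^2}\cdot\frac{1-\rho^2}{1+\rho+\rho^2}=6\,\frac{1+\rho^3}{1-\rho^3}.$$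
Thus
$$3b_2>18\,\frac{1+\rho^3}{1-\rho^3}>16\,\frac{1+\rho^3}{1-\rho^3}=4b_3,$$
contradicting Step 1. So for $p=6$ the polynomial $D$ is not a square for any $r\in(0,1)$. This completes the proof of Theorem 2(4). $\blacksquare$
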